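\title{Left-invariant harmonic spinors for indefinite metrics on Lie groups}

\begin{abstract}
We prove that every real Lie algebra of finite dimension $n\ge 2$ admits an indefinite metric for which the Dirac operator of the corresponding simply connected Lie group annihilates a nonzero left-invariant spinor. For solvable Lie algebras, and for all Lie algebras of dimension at most five, such a metric exists in every signature $(p,q)$ with $|p-q|\le 1$; for semisimple Lie algebras it is obtained from the Killing form by rescaling it on a Cartan subalgebra. The statement fails for definite metrics. The proof restricts the Dirac operator to the spinors annihilated by an isotropic subspace, which comes from an ideal in the solvable case and from a maximal compact torus of derivations in the nonsolvable case.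
\end{abstract}

\section{Introduction}\label{sec:intro}

On a Lie group with a left-invariant metric, the Dirac operator preserves the finite-dimensional space of left-invariant spinors and acts on it by a matrix built from the structure constants and the metric. We ask for metrics that make this matrix singular.

\subsection*{The problem}
Let $\mathfrak g$ be a real Lie algebra of finite dimension $n\ge 2$ and let $G$ be the connected, simply connected Lie group with Lie algebra $\mathfrak g$. A \emph{metric} on $\mathfrak g$ is a nondegenerate symmetric bilinear form $g$. Its signature is $(p,q)$ if an orthogonal basis has $p$ vectors of positive and $q$ vectors of negative square, and $g$ is \emph{indefinite} if $p,q\ge 1$. A metric on $\mathfrak g$ induces a left-invariant pseudo-Riemannian metric on $G$. A left-invariant orthonormal frame trivializes the pseudo-orthonormal frame bundle, so $G$ carries the trivial spin structure, which is the only one because $G$ is simply connected.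

Let $\mathrm{Cl}(\mathfrak g,g)$ be the Clifford algebra, with the relation $XY+YX=-2g(X,Y)$, and let $\Sigma$ be a complex irreducible module of $\mathrm{Cl}(\mathfrak g,g)\otimes\mathbb C$; when $n$ is odd, there are two inequivalent such modules, and we fix one. Left-invariant spinors on $G$ are the constant maps $G\to\Sigma$, that is, the elements of $\Sigma$. Let $e_1,\dots,e_n$ be an orthonormal basis of $\mathfrak g$, with $\varepsilon_i=g(e_i,e_i)=\pm1$. On left-invariant vector fields the Levi-Civita connection is given by the Koszul formula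
\begin{equation}\label{eq:koszul}
2g(\nabla_XY,Z)=g([X,Y],Z)-g([Y,Z],X)+g([Z,X],Y),
\end{equation}
and on a left-invariant spinor $\psi\in\Sigma$ the spin connection and the Dirac operator are
\begin{equation}\label{eq:dirac}
\nabla^S_X\psi=\frac12\sum_{j<k}\varepsilon_j\varepsilon_k\,g(\nabla_Xe_j,e_k)\,e_je_k\psi,
\qquad
D\psi=\sum_{i=1}^n\varepsilon_i\,e_i\nabla^S_{e_i}\psi .
\end{equation}
A \emph{left-invariant harmonic spinor} is a nonzero $\psi\in\Sigma$ with $D\psi=0$, and $g$ \emph{carries} left-invariant harmonic spinors if such a $\psi$ exists. These definitions apply to definite metrics as well.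

If $\mathfrak g$ is abelian, then $\nabla=0$ and $D=0$ for every metric. In general the condition $\det D=0$ is a single equation on the $n(n+1)/2$ coefficients of $g$, so one expects solutions; but an equation in real unknowns need not have any, and among definite metrics it can indeed have none: for $\mathfrak{su}(2)$ it reads $g(X_1,X_1)+g(X_2,X_2)+g(X_3,X_3)=0$ in the standard basis (Example~\ref{ex:three}). An indefinite metric offers two things that a definite one does not: terms of opposite sign, and null vectors $X$, which satisfy $X^2=0$ in the Clifford algebra and therefore have a kernel on $\Sigma$. It is known that every three-dimensional real Lie algebra admits a Lorentzian metric carrying left-invariant harmonic spinors. The question that we answer comes from the paper of Gil-Garc\'ia and Russo \cite{GGR}: \emph{does every Lie algebra admit at least one indefinite metric carrying left-invariant harmonic spinors?}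

\subsection*{Results}

\begin{theorem}\label{thm:main}
Every real Lie algebra $\mathfrak g$ with $2\le\dim\mathfrak g<\infty$ admits an indefinite metric carrying left-invariant harmonic spinors; when $\dim\mathfrak g$ is odd, this holds for either choice of $\Sigma$.
\end{theorem}

The bound $n\ge2$ only excludes the case in which no indefinite metric exists. The second theorem gives information on the signature, an explicit metric in the semisimple case, and shows that indefiniteness matters. We write $\mathfrak{aff}(\mathbb R)$ for the nonabelian Lie algebra of dimension two; Cartan subalgebras are recalled in Section~\ref{sec:facts}.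

\begin{theorem}\label{thm:supp}
Let $\mathfrak g$ be a real Lie algebra of finite dimension $n\ge2$.
\begin{enumerate}
\item[(i)] If $\mathfrak g$ is solvable, a metric carrying left-invariant harmonic spinors exists in every signature $(p,q)$ with $p+q=n$ and $|p-q|\le1$.
\item[(ii)] If $n\le5$, the conclusion of \emph{(i)} holds for every $\mathfrak g$.
\item[(iii)] Let $\mathfrak g$ be semisimple of rank $\operatorname{rk}\mathfrak g$, with Killing form $B$, let $\mathfrak h$ be a real Cartan subalgebra and $\mathfrak h^\perp$ its $B$-orthogonal complement. Then the metric $g=B|_{\mathfrak h^\perp}\oplus(-2B|_{\mathfrak h})$ satisfies $\dim\ker D\ge 2^{\lfloor \operatorname{rk}\mathfrak g/2\rfloor}$. If $\mathfrak h$ is maximally noncompact, $g$ is indefinite.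
\item[(iv)] In Theorem~\ref{thm:main}, ``indefinite'' cannot be replaced by ``definite'': $\mathfrak{su}(2)$ and $\mathfrak{aff}(\mathbb R)$ admit no definite metric carrying left-invariant harmonic spinors.
\end{enumerate}
\end{theorem}

\subsection*{Method}
The matrix $D$ has size $2^{\lfloor n/2\rfloor}$ and $\mathfrak g$ is arbitrary, so we do not compute $\det D$. We look instead for an isotropic subspace $V\subset\mathfrak g\otimes\mathbb C$ such that $D$ preserves the space $\Sigma^V$ of spinors annihilated by $V$. On $\Sigma^V$ the operator $D$ is given by a Clifford element in $n-2\dim V$ variables only (Lemma~\ref{lem:reduction}). The task is then to choose $V$ and the metric together so that this element is zero, or depends on one real parameter that can be tuned to make it singular. A solvable algebra has ideals of about half its dimension, and we declare one of them isotropic (Section~\ref{sec:solvable}). A semisimple algebra has the span of its positive root vectors (Section~\ref{sec:semisimple}). A general nonsolvable algebra may have neither, and there $V$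 is the sum of the positive weight spaces of a maximal compact torus of derivations (Section~\ref{sec:nonsolvable}).

Throughout, $\mathfrak g_{\mathbb C}=\mathfrak g\otimes\mathbb C$ with complex conjugation $X\mapsto\overline X$; the metric, the bracket and all multilinear forms on $\mathfrak g$ are extended complex-multilinearly, and $\mathfrak g_{\mathbb C}$ acts on $\Sigma$ by Clifford multiplication. An operator is \emph{semisimple} if it is diagonalizable over $\mathbb C$. We use that a metric with a nonzero real null vector is indefinite.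

\section{The Dirac operator as an element of the Clifford algebra}\label{sec:formula}

We use the following standard facts on Clifford modules.
\begin{enumerate}
\item[(C1)] $X^2=-g(X,X)$, so a non-null vector acts invertibly; orthogonal vectors anticommute.
\item[(C2)] $\dim\Sigma=2^{\lfloor n/2\rfloor}$. For $n$ even, $\Sigma$ is unique up to isomorphism. For $n$ odd, the central element $e_1\cdots e_n$ acts on the two irreducible modules by opposite scalars, and one module is obtained from the other by letting each vector $X$ act as $-X$.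
\item[(C3)] A linear isometry $(\mathfrak g,g)\to(\mathfrak g,g')$ extends to an isomorphism of Clifford algebras, and so turns irreducible modules for $g'$ into irreducible modules for $g$.
\end{enumerate}

Only two tensors derived from the bracket enter $D$: the linear form and the trilinear form
\[
\tau(X)=\operatorname{tr}\operatorname{ad}X,\qquad
\omega(X,Y,Z)=g([X,Y],Z)+g([Y,Z],X)+g([Z,X],Y).
\]
The form $\tau$ does not depend on the metric; it vanishes on $[\mathfrak g,\mathfrak g]$, and $\mathfrak g$ is called \emph{unimodular} if $\tau=0$. The form $\omega$ is invariant under cyclic permutations and changes sign when $X$ and $Y$ are exchanged, so it is a $3$-form.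

\begin{lemma}\label{lem:formula}
The operator $D$ is Clifford multiplication by $\frac14\omega^\sharp-\frac12H$, where
\[
\omega^\sharp=\sum_{i<j<k}\varepsilon_i\varepsilon_j\varepsilon_k\,\omega(e_i,e_j,e_k)\,e_ie_je_k,
\qquad
H=\sum_k\varepsilon_k\tau(e_k)\,e_k .
\]
\end{lemma}

\begin{proof}
Put $\Gamma_{ijk}=g(\nabla_{e_i}e_j,e_k)$ and $c_{ijk}=g([e_i,e_j],e_k)$, so that \eqref{eq:koszul} reads $2\Gamma_{ijk}=c_{ijk}-c_{jki}+c_{kij}$. This expression is skew in $j,k$, and so is $e_je_k$ for $j\ne k$; hence \eqref{eq:dirac} gives
\[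
D=\frac14\sum_{i,j,k}\varepsilon_i\varepsilon_j\varepsilon_k\,\Gamma_{ijk}\,e_ie_je_k ,
\]
where the terms with $j=k$ vanish.

Fix $i<j<k$. The product $e_ie_je_k$ is invariant under cyclic permutations, and exchanging the last two indices changes the sign of both $\Gamma$ and the product. So the six orderings of $i,j,k$ contribute $\varepsilon_i\varepsilon_j\varepsilon_k\cdot2(\Gamma_{ijk}+\Gamma_{jki}+\Gamma_{kij})\,e_ie_je_k$ to the sum, and $2(\Gamma_{ijk}+\Gamma_{jki}+\Gamma_{kij})=c_{ijk}+c_{jki}+c_{kij}=\omega(e_i,e_j,e_k)$. This gives $\frac14\omega^\sharp$.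

A term with $i=j\ne k$ equals $\varepsilon_k\Gamma_{iik}\,e_i^2e_k=-\varepsilon_i\varepsilon_k\Gamma_{iik}\,e_k$. A term with $i=k\ne j$ equals $\varepsilon_j\Gamma_{iji}\,e_ie_je_i=\varepsilon_i\varepsilon_j\Gamma_{iji}\,e_j=-\varepsilon_i\varepsilon_j\Gamma_{iij}\,e_j$. Together these terms contribute $-\frac12\sum_k\varepsilon_k\bigl(\sum_i\varepsilon_i\Gamma_{iik}\bigr)e_k$ to $D$. Finally $2\Gamma_{iik}=c_{iik}-c_{iki}+c_{kii}=2c_{kii}$, and $\sum_i\varepsilon_ic_{kii}=\sum_i\varepsilon_i\,g([e_k,e_i],e_i)=\tau(e_k)$.
\end{proof}

\begin{remark}\label{rem:odd}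
The element $\frac14\omega^\sharp-\frac12H$ is a combination of products of one or three vectors. By (C2), passing from one irreducible module to the other for $n$ odd replaces $D$ by $-D$ and leaves $\ker D$ unchanged. The choice of $\Sigma$ therefore plays no role below.
\end{remark}

Dimensions two and three already show what goes wrong for definite metrics and how an indefinite metric repairs it.

\begin{example}\label{ex:aff}
Let $\mathfrak g=\mathfrak{aff}(\mathbb R)$, with basis $a,b$ and $[a,b]=b$. Then $\omega=0$ because $n=2$, and $\tau(a)=1$, $\tau(b)=0$. So $D=-\frac12H$, where $H\neq0$ is the vector with $g(H,\cdot)=\tau$, and $D^2=-\frac14g(H,H)$. If $g$ is definite, $D$ is invertible. For the Lorentzian metric $g(a,a)=g(b,b)=0$, $g(a,b)=1$ we have $H=b$, which is null; then $D^2=0$, and the harmonic spinors are the nonzero spinors annihilated by the isotropic ideal $\mathbb Rb$.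
\end{example}

\begin{example}\label{ex:three}
Let $\mathfrak g$ be unimodular of dimension three. Then $D$ is the multiple $\pm\frac14\omega(e_1,e_2,e_3)$ of the invertible element $e_1e_2e_3$, so either $\omega=0$ and $D=0$, or $D$ is invertible. The condition $\omega=0$ is linear in $g$; in particular it is preserved by $g\mapsto-g$.

For $\mathfrak{su}(2)$, with $[X_1,X_2]=X_3$, $[X_2,X_3]=X_1$, $[X_3,X_1]=X_2$, every metric has
\[
\omega(X_1,X_2,X_3)=g(X_3,X_3)+g(X_1,X_1)+g(X_2,X_2).
\]
This is nonzero if $g$ is definite, and zero for $g=\pm\operatorname{diag}(1,1,-2)$, of signatures $(2,1)$ and $(1,2)$.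

For $\mathfrak{sl}(2,\mathbb R)$, with $[h,e]=2e$, $[h,f]=-2f$, $[e,f]=h$, every metric has
\[
\omega(h,e,f)=g(2e,f)+g(h,h)+g(2f,e)=4g(e,f)+g(h,h).
\]
This is zero for $g(e,f)=\pm1$, $g(h,h)=\mp4$ and all other products zero, of signatures $(1,2)$ and $(2,1)$.
\end{example}

Examples~\ref{ex:aff} and~\ref{ex:three} prove Theorem~\ref{thm:supp}(iv).

To work with null vectors we need Lemma~\ref{lem:formula} in an arbitrary basis. For $a,b,c\in\mathfrak g_{\mathbb C}$ define the Clifford element
\begin{equation}\label{eq:wedge}
a\wedge b\wedge c=abc+g(a,b)\,c-g(a,c)\,b+g(b,c)\,a .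
\end{equation}
It is trilinear and equals $abc$ when $a,b,c$ are pairwise orthogonal. It is alternating: for $a=b$ and for $b=c$ the four terms cancel in pairs by (C1), and this suffices. If $(x_A)$ is a basis of $\mathfrak g_{\mathbb C}$ and $(x^A)$ the dual basis, $g(x_A,x^B)=\delta_A^B$, the tensor $\sum_Ax_A\otimes x^A$ does not depend on the basis, and for an orthonormal basis $e^i=\varepsilon_ie_i$. Hence for every basis
\begin{equation}\label{eq:anybasis}
\omega^\sharp=\sum_{A<B<C}\omega(x_A,x_B,x_C)\;x^A\wedge x^B\wedge x^C,\qquad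
H=\sum_A\tau(x_A)\,x^A .
\end{equation}

\section{Spinors annihilated by an isotropic subspace}\label{sec:reduction}

Example~\ref{ex:aff} suggests looking for harmonic spinors among those annihilated by an isotropic subspace $V$. We allow $V$ to be complex; this costs nothing, and it provides isotropic subspaces even inside the complexification of a definite subspace. Complete $V$ to a decomposition $\mathfrak g_{\mathbb C}=V\oplus M\oplus W$ with $W$ isotropic and dual to $V$, and expand $D$ by \eqref{eq:anybasis}. The vectors dual to a basis of $W$ lie in $V$ and kill $\psi\in\Sigma^V$, while the vectors dual to a basis of $V$ lie in $W$ and move $\psi$ out of $\Sigma^V$. The hypotheses of the next lemma say that the terms of the second kind have coefficient zero.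

\begin{lemma}[reduction]\label{lem:reduction}
Let $\mathfrak g_{\mathbb C}=V\oplus M\oplus W$ with $V$ and $W$ isotropic and $M\perp V\oplus W$. Let $(v_i)$ and $(w^i)$ be bases of $V$ and $W$ with $g(v_i,w^j)=\delta_i^j$, and define a linear form on $\mathfrak g_{\mathbb C}$ by
\[
\lambda(y)=\frac14\sum_i\omega(y,v_i,w^i)-\frac12\tau(y).
\]
Assume that
\begin{equation}\label{eq:hyp}
\omega(V,V,V)=\omega(V,V,M)=\omega(V,M,M)=0,\qquad\lambda|_V=0 .
\end{equation}
Then $\Sigma^V=\{\psi\in\Sigma: v\psi=0\text{ for all }v\in V\}$ has dimension $2^{-\dim V}\dim\Sigma>0$, it is preserved by $M$ and by $D$, and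
\[
D|_{\Sigma^V}=\tfrac14\,\omega_M^\sharp+\lambda_M^\sharp ,
\]
where $\omega_M^\sharp$ is the Clifford element \eqref{eq:anybasis} of the $3$-form $\omega|_M$ on $M$, and $\lambda_M^\sharp\in M$ is the vector with $g(\lambda_M^\sharp,y)=\lambda(y)$ for $y\in M$.
\end{lemma}

\begin{proof}
From $v_1^2=0$ we get $\operatorname{im}v_1\subset\ker v_1$, and from $v_1w^1+w^1v_1=-2$ we get $\psi=-\frac12v_1w^1\psi$ for $\psi\in\ker v_1$. So $\ker v_1=\operatorname{im}v_1$ has dimension $\frac12\dim\Sigma$. The vectors $v_i,w^i$ with $i\ge2$ and the vectors of $M$ are orthogonal to $v_1$, so they anticommute with $v_1$ and preserve $\ker v_1$. Repeating the argument on $\ker v_1$ with $v_2,w^2$, and so on, gives the dimension of $\Sigma^V$ and its invariance under $M$.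

The form $g$ is nondegenerate on $M$; let $(f_a)$ be a basis of $M$ with $g(f_a,f_b)=\delta_{ab}$. The basis dual to $(v_i,f_a,w^i)$ is $(w^i,f_a,v_i)$. Let $\psi\in\Sigma^V$, and sort the terms of $\omega^\sharp\psi$ in \eqref{eq:anybasis} by the subspaces in which the three arguments of $\omega$ lie. There are ten types.
\begin{itemize}
\item Types $VVV$, $VVM$, $VMM$ have coefficient zero by \eqref{eq:hyp}.
\item Type $MMM$ gives $\omega_M^\sharp\psi$.
\item Type $VVW$: by \eqref{eq:wedge}, $(w^i\wedge w^j\wedge v_k)\psi=(-\delta_{ik}w^j+\delta_{jk}w^i)\psi$, so the contribution is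
\[
\frac12\sum_{i,j,k}\omega(v_i,v_j,w^k)(-\delta_{ik}w^j+\delta_{jk}w^i)\psi=\sum_j\Bigl(\sum_i\omega(v_j,v_i,w^i)\Bigr)w^j\psi .
\]
\item Type $MVW$: by \eqref{eq:wedge}, $(f_a\wedge w^i\wedge v_k)\psi=\delta_{ik}f_a\psi$, so the contribution is $\sum_a\bigl(\sum_i\omega(f_a,v_i,w^i)\bigr)f_a\psi$.
\item Types $VWW$, $MWW$, $MMW$, $WWW$ involve $w\wedge v\wedge v'=wvv'+g(w,v)v'-g(w,v')v$, $f_a\wedge v\wedge v'=f_avv'$, $f_a\wedge f_b\wedge v=f_af_bv$ and $v\wedge v'\wedge v''=vv'v''$, with $v,v',v''\in V$, $w\in W$, $a\neq b$. All of these kill $\psi$.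
\end{itemize}
Moreover $H\psi=\sum_j\tau(v_j)w^j\psi+\sum_a\tau(f_a)f_a\psi$. Adding up,
\[
D\psi=\tfrac14\omega_M^\sharp\psi+\sum_j\lambda(v_j)\,w^j\psi+\sum_a\lambda(f_a)\,f_a\psi ,
\]
and the middle sum vanishes because $\lambda|_V=0$.
\end{proof}

In particular $D=0$ on $\Sigma^V$ if $\omega|_M=0$ (for instance if $\dim M\le2$) and $\lambda|_M=0$. To compute $\lambda$, expand $\omega(y,v_i,w^i)=g([y,v_i],w^i)+g([v_i,w^i],y)-g([y,w^i],v_i)$. The coefficient of $v_i$ in a vector $X$ is $g(X,w^i)$, and that of $w^i$ is $g(X,v_i)$. Hence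
\begin{equation}\label{eq:trace}
4\lambda(y)=\operatorname{tr}_V(y)-\operatorname{tr}_W(y)+g(u_0,y)-2\tau(y),\qquad u_0=\sum_i[v_i,w^i],
\end{equation}
where $\operatorname{tr}_V(y)$ is the trace of $\operatorname{ad}y|_V$ followed by the projection to $V$ along $M\oplus W$, and likewise for $W$. The vector $u_0$ does not depend on the basis $(v_i)$, because $\sum_iv_i\otimes w^i$ does not.

One way to obtain \eqref{eq:hyp} is from a grading compatible with the metric.

\begin{lemma}[gradings]\label{lem:graded}
Let $\mathfrak g_{\mathbb C}=\bigoplus_{t\in\mathbb R}\mathfrak g^{(t)}$ with $[\mathfrak g^{(s)},\mathfrak g^{(t)}]\subset\mathfrak g^{(s+t)}$ and $g(\mathfrak g^{(s)},\mathfrak g^{(t)})=0$ for $s+t\ne0$. Then $\omega(\mathfrak g^{(r)},\mathfrak g^{(s)},\mathfrak g^{(t)})=0$ for $r+s+t\neq0$, and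
\[
V=\bigoplus_{t>0}\mathfrak g^{(t)},\qquad M=\mathfrak g^{(0)},\qquad W=\bigoplus_{t<0}\mathfrak g^{(t)}
\]
satisfy all hypotheses of Lemma~\ref{lem:reduction}. For $y\in M$, $\operatorname{ad}y$ preserves $V$ and $W$, and $u_0\in M$.
\end{lemma}

\begin{proof}
Each of the three terms of $\omega(X,Y,Z)$ pairs a vector of degree $r+s$ with one of degree $t$, up to a permutation of $r,s,t$; this gives the first claim. The spaces $V,W$ are isotropic and orthogonal to $M$, and the three conditions on $\omega$ in \eqref{eq:hyp} concern triples of positive total degree. Since $g$ is nondegenerate, it pairs $\mathfrak g^{(t)}$ perfectly with $\mathfrak g^{(-t)}$; so if the $v_i$ are homogeneous, $w^i$ has the degree opposite to that of $v_i$, and $[v_i,w^i]\in M$. For $v\in\mathfrak g^{(t)}$ with $t>0$, the triple $(v,v_i,w^i)$ has total degree $t$, and $\tau(v)=0$ because $\operatorname{ad}v$ raises the degree. Hence $\lambda|_V=0$.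
\end{proof}

\section{Facts from the structure theory of Lie algebras}\label{sec:facts}

The following facts are standard; see \cite{Jacobson}, \cite{Bourbaki} and \cite{Knapp}. Let $\mathfrak r$ be the \emph{radical} (largest solvable ideal) and $N$ the \emph{nilradical} (largest nilpotent ideal) of $\mathfrak g$. Then $N\subset\mathfrak r$, and $N$ contains every abelian ideal, in particular the center.
\begin{enumerate}
\item[(L1)] $[\mathfrak g,\mathfrak r]\subset N$; every derivation of $\mathfrak g$ maps $\mathfrak r$ into $N$; and $\operatorname{ad}_{\mathfrak g}x$ is nilpotent for $x\in N$.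
\item[(L2)] (Engel) A Lie algebra of nilpotent operators on a nonzero space annihilates a nonzero vector; a Lie algebra in which every $\operatorname{ad}x$ is nilpotent is nilpotent.
\item[(L3)] (Lie) A solvable Lie algebra acting on a nonzero complex space has a common eigenvector and can be put in triangular form; the diagonal entries are linear forms, the \emph{weights}, that vanish on the derived algebra. An irreducible real module of a solvable algebra has dimension at most $2$, since the real and imaginary parts of a common eigenvector in its complexification span a submodule.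
\item[(L4)] (Levi) $\mathfrak g=\mathfrak s\oplus\mathfrak r$ for a semisimple subalgebra $\mathfrak s$. A semisimple algebra $\mathfrak s$ has trivial center, satisfies $[\mathfrak s,\mathfrak s]=\mathfrak s$, has only inner derivations, and its Killing form $B(X,Y)=\operatorname{tr}(\operatorname{ad}X\operatorname{ad}Y)$ is nondegenerate with $B([X,Y],Z)=B(X,[Y,Z])$. The only nonzero real semisimple algebras of dimension at most $5$ are $\mathfrak{su}(2)$ and $\mathfrak{sl}(2,\mathbb R)$.
\item[(L5)] (Cartan decomposition) A real semisimple $\mathfrak s$ has an involutive automorphism $\theta$ with eigenspaces $\mathfrak k$ for $+1$ and $\mathfrak p$ for $-1$ such that $B$ is negative definite on $\mathfrak k$ and positive definite on $\mathfrak p$; also $B(\mathfrak k,\mathfrak p)=0$. If $\mathfrak s\ne0$, then $\mathfrak k\ne0$. Every $x\in\mathfrak k$ acts on every finite-dimensional $\mathfrak s$-module semisimply with purely imaginary eigenvalues (the unitary trick), and $\operatorname{ad}y$ is semisimple with real eigenvalues for $y\in\mathfrak p$. The algebra $\mathfrak s$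 is \emph{compact} if $\mathfrak p=0$.
\item[(L6)] A \emph{Cartan subalgebra} of a real semisimple $\mathfrak s$ is an abelian subalgebra $\mathfrak h$ that equals its own centralizer and acts semisimply on $\mathfrak s$; its dimension is the rank $\operatorname{rk}\mathfrak s$. One has $\mathfrak s_{\mathbb C}=\mathfrak h_{\mathbb C}\oplus\bigoplus_{\gamma\in\Phi}\mathfrak s_\gamma$, where $h\in\mathfrak h_{\mathbb C}$ acts on the one-dimensional root space $\mathfrak s_\gamma$ by $\gamma(h)$, $[\mathfrak s_\gamma,\mathfrak s_{\gamma'}]\subset\mathfrak s_{\gamma+\gamma'}$ with $\mathfrak s_0=\mathfrak h_{\mathbb C}$, and $B$ pairs $\mathfrak s_\gamma$ only with $\mathfrak s_{-\gamma}$. Rank one forces $\dim\mathfrak s=3$. We call $\mathfrak h$ \emph{maximally noncompact} if, for some Cartan decomposition, $\mathfrak h=\mathfrak t_0\oplus\mathfrak a$ with $\mathfrak t_0\subset\mathfrak k$ and $\mathfrak a$ a maximal abelian subspace of $\mathfrak p$; such Cartan subalgebras exist.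
\end{enumerate}

\section{Solvable Lie algebras}\label{sec:solvable}

The second way to obtain \eqref{eq:hyp} generalizes Example~\ref{ex:aff}. If $V$ is an ideal, most terms of $\omega(V,\cdot,\cdot)$ vanish by isotropy; if moreover $V$ lies in the nilradical, the traces in \eqref{eq:trace} vanish by nilpotency.

\begin{lemma}[isotropic ideals]\label{lem:ideal}
Let $\mathfrak g=P\oplus M_0\oplus W_0$ as real vector spaces, where $P\subset N$ is an ideal of $\mathfrak g$, $P\oplus M_0$ is a subalgebra and $\dim W_0=\dim P$. Let $g$ be a metric for which $P$ and $W_0$ are isotropic and $M_0\perp P\oplus W_0$. Then the complexifications $V,M,W$ of $P,M_0,W_0$ satisfy the hypotheses of Lemma~\ref{lem:reduction}, and for $y\in P\oplus M_0$,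
\begin{equation}\label{eq:lambdaideal}
\lambda(y)=\tfrac14\operatorname{tr}\bigl(\operatorname{ad}y|_P\bigr)-\tfrac14\operatorname{tr}\bigl(\operatorname{ad}y|_{\mathfrak g/(P\oplus M_0)}\bigr)-\tfrac12\tau(y).
\end{equation}
This number is real, does not depend on $g$, and vanishes if $y\in N$.
\end{lemma}

Such a metric is given by any perfect pairing $P\times W_0\to\mathbb R$ and any metric on $M_0$. If the latter has signature $(p_0,q_0)$, then $g$ has signature $(p_0+\dim P,\,q_0+\dim P)$. The case $P=0$ is allowed.

\begin{proof}
We have $P^\perp=P\oplus M_0$. For $p\in P$ and $a,b\in P^\perp$,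
\[
\omega(p,a,b)=g([p,a],b)+g([a,b],p)+g([b,p],a)=0,
\]
because $[p,a],[b,p]\in P$ and $[a,b]\in P^\perp$. This contains the three conditions on $\omega$. Let $y\in P^\perp$. In \eqref{eq:trace}, $u_0\in P_{\mathbb C}$ is orthogonal to $y$; the operator $\operatorname{ad}y$ preserves $P$, and it preserves $P^\perp$, so that $\operatorname{tr}_W(y)$ is its trace on $\mathfrak g/P^\perp\cong W_0$. This is \eqref{eq:lambdaideal}. If $y\in N$, then $\operatorname{ad}y$ is nilpotent by (L1), and all three traces vanish; in particular $\lambda|_V=0$.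
\end{proof}

The lemma is useful only if $M_0$ is small, that is, if $N$ contains an ideal of dimension close to $n/2$. Solvability provides this in two steps: the nilradical is large, and chains of ideals inside it are fine.

\begin{lemma}\label{lem:bigN}
If $\mathfrak g$ is solvable, then $\dim N\ge n/2$.
\end{lemma}

\begin{proof}
Let $k=\dim N$, let $\chi_1,\dots,\chi_k$ be the weights of $\mathfrak g_{\mathbb C}$ on $N_{\mathbb C}$ given by (L3), and put $K=\bigcap_i\ker\chi_i$, of codimension at most $k$ in $\mathfrak g_{\mathbb C}$. Since $K\supset[\mathfrak g_{\mathbb C},\mathfrak g_{\mathbb C}]$, it is an ideal. For $x\in K$, $\operatorname{ad}x$ is nilpotent on $N_{\mathbb C}$ and maps $\mathfrak g_{\mathbb C}$ into $N_{\mathbb C}$ by (L1), so it is nilpotent. By (L2), $K$ is a nilpotent ideal, so it lies in the nilradical of $\mathfrak g_{\mathbb C}$. The latter is stable under conjugation, hence is the complexification of a nilpotent ideal of $\mathfrak g$, hence lies in $N_{\mathbb C}$. Thus $n-k\le\operatorname{codim}K\le k$.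
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:supp}\,\emph{(i)}]
Write $n=2d$ or $n=2d+1$ with $d\ge1$. By Lemma~\ref{lem:bigN}, $\dim N\ge d$ in the first case and $\dim N\ge d+1$ in the second. Let $0=F_0\subset F_1\subset\dots\subset F_l=N$ be a composition series of the $\mathfrak g$-module $N$. The $F_i$ are ideals of $\mathfrak g$, and the quotients $F_{i+1}/F_i$ are irreducible, of dimension $1$ or $2$ by (L3). In each case below we specify $P$ and $M_0$, let $W_0$ be any complement of $P\oplus M_0$, and take a metric as in Lemma~\ref{lem:ideal}.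

\emph{Case A: some $F_i$ has dimension $d$.} Let $P=F_i$. If $n=2d$, take $M_0=0$; then $D=0$ on $\Sigma^V$, and the signature is $(d,d)$. If $n=2d+1$, choose $z\in N\setminus P$, which is possible since $\dim N\ge d+1$, and take $M_0=\mathbb Rz$ with $g(z,z)=\pm1$. Then $P\oplus\mathbb Rz$ is a subalgebra because $P$ is an ideal, $\omega|_M=0$, and $\lambda(z)=0$ because $z\in N$. Again $D=0$ on $\Sigma^V$, and the signature is $(d+1,d)$ or $(d,d+1)$ at will.

\emph{Case B: no $F_i$ has dimension $d$.} Since $\dim N\ge d$ and the steps have length at most $2$, there are consecutive terms $P=F_i$ and $Q=F_{i+1}$ of dimensions $d-1$ and $d+1$. Let $E$ be a complement of $P$ in $Q$, a plane contained in $N$.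

If $n=2d$, take $M_0=E$ with any Lorentzian metric. Then $P\oplus M_0=Q$ is an ideal, $\omega|_M=0$ since $\dim M=2$, and $\lambda|_M=0$ since $E\subset N$. So $D=0$ on $\Sigma^V$, and the signature is $(d,d)$.

Let $n=2d+1$. Now $\dim M_0$ must be $3$, the form $\omega|_M$ may be nonzero, and the third direction need not be available in $N$, so that $\lambda|_M$ may be nonzero as well. We choose the third direction so that the two terms can be balanced against each other. By (L3) there is a common eigenvector $v\neq0$ of $\mathfrak g$ in $(Q/P)_{\mathbb C}$, with weight $\chi$. If $\chi$ were real on $\mathfrak g$, the real or the imaginary part of $v$ would span an invariant line in the irreducible module $Q/P$. So there is $z\in\mathfrak g$ with $\chi(z)=a+ib$, $b\ne0$. Elements of $N$ act nilpotently, so $z\notin N$, and in particular $z\notin Q$. Let $L$ be the action of $z$ on $E\cong Q/P$, and write $v=f_1-if_2$ with $f_1,f_2\in E$. Separating real and imaginary parts in $Lv=(a+ib)v$ gives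
\[
Lf_1=af_1+bf_2,\qquad Lf_2=af_2-bf_1 ,
\]
and $f_1,f_2$ is a basis of $E$, since otherwise $L$ would have a real eigenvector for the eigenvalue $a+ib$.

Take $M_0=E\oplus\mathbb Rz$. Then $P\oplus M_0=Q\oplus\mathbb Rz$ is a subalgebra because $Q$ is an ideal. For a parameter $k>0$ put $e_1=f_1$, $e_2=kf_2$, and let $e_1,e_2,z$ be orthogonal with $g(e_1,e_1)=1$, $g(e_2,e_2)=-1$, $g(z,z)=\varepsilon=\pm1$. By Lemma~\ref{lem:ideal}, $\lambda|_E=0$ and $\xi=\lambda(z)$ is a real number independent of $k$; so $\lambda^\sharp_M=\varepsilon\xi z$. With $\omega_0=\omega(e_1,e_2,z)$ we have $\omega^\sharp_M=-\varepsilon\omega_0\,e_1e_2z=-\varepsilon\omega_0\,ze_1e_2$, and Lemma~\ref{lem:reduction} gives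
\[
D|_{\Sigma^V}=\varepsilon z\bigl(\xi-\tfrac14\omega_0\,e_1e_2\bigr).
\]
Here $(e_1e_2)^2=-e_1^2e_2^2=1$. The invertible operator $e_1$ preserves $\Sigma^V$ and anticommutes with $e_1e_2$, so it exchanges the eigenspaces of $e_1e_2$ for $+1$ and $-1$, and both are nonzero. Therefore $D|_{\Sigma^V}$ is singular if $\omega_0=4\xi$. Now $[e_1,e_2]\in Q\perp z$, and $[z,e]\equiv Le$ modulo $P\perp E$ for $e\in E$. Since $Le_1=ae_1+\frac bke_2$ and $Le_2=ae_2-bk\,e_1$,
\[
\omega_0=g(Le_1,e_2)-g(Le_2,e_1)=-\frac bk+bk=b\Bigl(k-\frac1k\Bigr).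
\]
As $k$ runs through $(0,\infty)$ this takes every real value, because $b\ne0$; choose $k$ with $\omega_0=4\xi$. The signature is $(d+1,d)$ or $(d,d+1)$ according to $\varepsilon$.
\end{proof}

\begin{remark}
The last case occurs already for $d=1$, $P=0$: then $\mathfrak g=\mathbb Rz\ltimes\mathbb R^2$ with $z$ acting by $L$, and $\xi=-\frac12\operatorname{tr}L=-a$. The plane $E$ has to be Lorentzian in this argument. If it were definite, $e_1e_2$ would have eigenvalues $\pm i$, so $D|_{\Sigma^V}$ could be singular only if $\omega_0=0$; but then $L$ would be symmetric for a definite form and would have real eigenvalues.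
\end{remark}

\section{Semisimple Lie algebras and dimension at most five}\label{sec:semisimple}

A simple algebra has no ideal to use, but it has gradings. For $\mathfrak{sl}(2,\mathbb R)$, grade by the eigenvalues of $\operatorname{ad}h$ and let $g(e,f)=c$, $g(h,h)=A$, other products zero. Lemma~\ref{lem:graded} applies with $V=\mathbb Ce$, $M=\mathbb Ch$, $W=\mathbb Cf$. The vector dual to $e$ is $f/c$, so $u_0=h/c$, and \eqref{eq:trace} gives $4\lambda(h)=2+2+A/c$. This vanishes for $A=-4c$, as in Example~\ref{ex:three}. The two traces depend only on the algebra, while the term $g(u_0,h)$ scales with the metric on $M$, which can therefore be adjusted to cancel them. The Killing form has $B(e,f)=4$ and $B(h,h)=8$, so for $c=4$ the solution $A=-16$ is $-2B(h,h)$. The same factor works in every rank.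

\begin{proof}[Proof of Theorem~\ref{thm:supp}\,\emph{(iii)}]
We use (L6) for $\mathfrak g$ and $\mathfrak h$. The form $B$ is nondegenerate on $\mathfrak h$ and $(\mathfrak h^\perp)_{\mathbb C}=\bigoplus_{\gamma\in\Phi}\mathfrak g_\gamma$, so $g$ is a metric that pairs $\mathfrak g_\gamma$ only with $\mathfrak g_{-\gamma}$ and $\mathfrak h_{\mathbb C}$ only with itself. Choose a real linear form $\ell$ on the real span of $\Phi$ that vanishes on no root, let $\Phi^+=\{\gamma\in\Phi:\ell(\gamma)>0\}$, and give $\mathfrak g_\gamma$ the degree $\ell(\gamma)$ and $\mathfrak h_{\mathbb C}$ the degree $0$. Lemma~\ref{lem:graded} applies, with $V=\bigoplus_{\gamma\in\Phi^+}\mathfrak g_\gamma$, $M=\mathfrak h_{\mathbb C}$, $W=\bigoplus_{\gamma\in\Phi^+}\mathfrak g_{-\gamma}$. We have $\omega|_M=0$ because $\mathfrak h$ is abelian, and $\tau=0$ because $\mathfrak g=[\mathfrak g,\mathfrak g]$. Let $2\rho=\sum_{\gamma\in\Phi^+}\gamma$, and choose $e_{\pm\gamma}\in\mathfrak g_{\pm\gamma}$ with $B(e_\gamma,e_{-\gamma})=1$. For $h\in\mathfrak h_{\mathbb C}$, invariance of $B$ gives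 $B([e_\gamma,e_{-\gamma}],h)=B([h,e_\gamma],e_{-\gamma})=\gamma(h)$, so $B(u_0,h)=2\rho(h)$ and $g(u_0,h)=-4\rho(h)$. By \eqref{eq:trace},
\[
4\lambda(h)=2\rho(h)-\bigl(-2\rho(h)\bigr)-4\rho(h)=0 .
\]
Hence $D=0$ on $\Sigma^V$. Since $n=\operatorname{rk}\mathfrak g+2|\Phi^+|$, this space has dimension $2^{\lfloor n/2\rfloor-|\Phi^+|}=2^{\lfloor\operatorname{rk}\mathfrak g/2\rfloor}$.

Let $\mathfrak h=\mathfrak t_0\oplus\mathfrak a$ be maximally noncompact. If $\mathfrak g$ is compact, $B$ is negative definite, so $g$ is negative on $\mathfrak h^\perp\ne0$ and positive on $\mathfrak h\neq0$. If $\mathfrak g$ is noncompact, then $\mathfrak a\ne0$. By (L5), $\mathfrak a$ acts on $\mathfrak g$ by commuting operators diagonalizable over $\mathbb R$, not all zero, so there is $X\neq0$ in $\mathfrak g$ and a nonzero linear form $\nu$ on $\mathfrak a$ with $[y,X]=\nu(y)X$ for $y\in\mathfrak a$. Take $y\in\mathfrak a$ with $\nu(y)\ne0$. Invariance of $B$ gives $\nu(y)B(X,h)=-B(X,[y,h])=0$ for $h\in\mathfrak h$, and $2\nu(y)B(X,X)=0$. So $X\in\mathfrak h^\perp$ is a nonzero null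 vector of $g$.
\end{proof}

\begin{remark}\label{rem:sl2definite}
The hypothesis on $\mathfrak h$ is needed for indefiniteness. In $\mathfrak{sl}(2,\mathbb R)$ the Cartan subalgebra $\mathfrak h=\mathfrak k=\mathbb R(e-f)$ has $\mathfrak h^\perp=\mathfrak p$, so $g=B|_{\mathfrak p}\oplus(-2B|_{\mathfrak k})$ is positive definite, and it carries harmonic spinors.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:supp}\,\emph{(ii)}]
By part (i) we may assume that $\mathfrak g$ is not solvable. By (L4), $\mathfrak g=\mathfrak s\oplus\mathfrak r$ with $\mathfrak s=\mathfrak{su}(2)$ or $\mathfrak{sl}(2,\mathbb R)$ and $\dim\mathfrak r\le2$, so $\mathfrak r$ is $0$, $\mathbb R$, $\mathbb R^2$ or $\mathfrak{aff}(\mathbb R)$. The action of $\mathfrak s$ on $\mathfrak r$ is a homomorphism $\mathfrak s\to\operatorname{Der}(\mathfrak r)$, which is zero if $\operatorname{Der}(\mathfrak r)$ is solvable, because $\mathfrak s=[\mathfrak s,\mathfrak s]$. This applies to $\mathfrak r=\mathbb R$, and to $\mathfrak r=\mathfrak{aff}(\mathbb R)$, whose derivations preserve the line $[\mathfrak r,\mathfrak r]$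 and so are triangular. For $\mathfrak r=\mathbb R^2$ the image lies in $\mathfrak{sl}(2,\mathbb R)$, and since $\mathfrak s$ is simple of dimension three the homomorphism is zero or an isomorphism onto $\mathfrak{sl}(2,\mathbb R)$. So $\mathfrak g$ is a direct sum of ideals $\mathfrak s\oplus\mathfrak r$, or $\mathfrak g=\mathfrak{sl}(2,\mathbb R)\ltimes\mathbb R^2$ with the standard action.

\emph{Direct sums.} Take the orthogonal sum of a metric on $\mathfrak s$ from Example~\ref{ex:three}, of signature $(2,1)$ or $(1,2)$, and a metric on $\mathfrak r$. Then $\omega|_{\mathfrak s}=0$; $\omega|_{\mathfrak r}=0$ since $\dim\mathfrak r\le2$; and $\omega$ vanishes on mixed triples, since $\mathfrak s$ and $\mathfrak r$ are orthogonal commuting ideals. Also $\tau|_{\mathfrak s}=0$, so $D=-\frac12H$ with $H\in\mathfrak r$. For abelian $\mathfrak r$ we get $D=0$ for every metric on $\mathfrak r$. For $\mathfrak r=\mathfrak{aff}(\mathbb R)$ the Lorentzian metric of Example~\ref{ex:aff} makes $H$ null, so $D^2=0$. The signatures obtained include $(2,1)$ and $(1,2)$ for $n=3$;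 $(2,1)+(0,1)=(2,2)$ for $n=4$; and $(2,1)+(1,1)=(3,2)$, $(1,2)+(1,1)=(2,3)$ for $n=5$.

\emph{The algebra $\mathfrak{sl}(2,\mathbb R)\ltimes\mathbb R^2$.} Let $v_\pm\in\mathbb R^2$ satisfy $[h,v_\pm]=\pm v_\pm$, and grade by the eigenvalues of $\operatorname{ad}h$: the vectors $e,v_+,h,v_-,f$ have degrees $2,1,0,-1,-2$. For $c\neq0$ let $g(e,f)=c$, $g(v_+,v_-)=1$, $g(h,h)=-6c$, and all other products zero. Lemma~\ref{lem:graded} applies, with $V=\langle e,v_+\rangle$, $M=\langle h\rangle$, $W=\langle f,v_-\rangle$. Here $\tau(h)=0$ and $u_0=c^{-1}[e,f]+[v_+,v_-]=c^{-1}h$, so $4\lambda(h)=3+3+c^{-1}g(h,h)=0$ and $D=0$ on $\Sigma^V$. The signature is $(2,3)$ for $c>0$ and $(3,2)$ for $c<0$.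
\end{proof}

\section{Nonsolvable Lie algebras}\label{sec:nonsolvable}

By Theorem~\ref{thm:supp}(i) and (ii), Theorem~\ref{thm:main} follows from the next proposition, whose proof occupies this section.

\begin{proposition}\label{prop:nonsolvable}
A nonsolvable real Lie algebra $\mathfrak g$ with $3<\dim\mathfrak g<\infty$ admits an indefinite metric carrying left-invariant harmonic spinors.
\end{proposition}

\subsection{The model case and the plan}\label{sub:model}
A nonsolvable algebra need not contain an element with nonzero real eigenvalues, as $\mathfrak{su}(2)$ shows; but by (L4) and (L5) it always contains an element $x$ with $\operatorname{ad}x\neq0$ semisimple with imaginary eigenvalues, and this gives a grading of $\mathfrak g_{\mathbb C}$. Let us see this for $\mathfrak{su}(2)$ with $x=X_3$ and $g=\operatorname{diag}(c,c,A)$. The vector $v=X_1-iX_2$ satisfies $[x,v]=iv$, $g(v,v)=0$ and $g(v,\overline v)=2c$. Lemma~\ref{lem:graded} applies with $V=\mathbb Cv$, $M=\mathbb Cx$, $W=\overline V$. We find $u_0=[v,\overline v]/2c=ix/c$, and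
\[
4\lambda(x)=i-(-i)+iA/c=i\,(2+A/c),\qquad D|_{\Sigma^V}=\frac{\lambda(x)}A\,x .
\]
This vanishes for $A=-2c$, as in Example~\ref{ex:three}. Now $\lambda$ is imaginary, and the length of $x$ is the free parameter.

In general three difficulties appear. First, the degree-zero part $E$ is larger than $\mathbb Rx$, and the reduced operator has the form $\mathcal B+\frac{\lambda(x)}Ax$ with a term $\mathcal B$ that we cannot compute. We do not need to: if the metric is positive definite on the directions that enter $\mathcal B$ and $\lambda$ is imaginary there, then $\mathcal B$ is self-adjoint, it has a real eigenvalue, and $A$ can be tuned to it (Lemma~\ref{lem:tuning}). Second, tuning requires that the two contributions to $\lambda(x)$ have opposite signs for $A<0$; this is arranged by the choice of the metric on the nonzero weight spaces (Lemma~\ref{lem:data}). Third, $\lambda$ has the real part $-\frac12\tau$, which destroys self-adjointness. As in Example~\ref{ex:aff}, it is removed by a null direction spanning an ideal of $E$, and to have such ideals we grade by a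 \emph{maximal} torus (Lemma~\ref{lem:fixed}).

\subsection{A maximal compact torus of derivations}\label{sub:torus}
Call an abelian subalgebra of $\operatorname{Der}(\mathfrak g)$ a \emph{compact torus} if all its elements are semisimple with purely imaginary eigenvalues. Fix a Levi subalgebra $\mathfrak s\neq0$, a Cartan decomposition $\mathfrak s=\mathfrak k\oplus\mathfrak p$, and a maximal abelian subalgebra $\mathfrak t\ne0$ of $\mathfrak k$. By (L5) applied to the $\mathfrak s$-module $\mathfrak g$, $\operatorname{ad}_{\mathfrak g}\mathfrak t$ is a compact torus. Let $T$ be a compact torus of maximal dimension among those that contain $\operatorname{ad}_{\mathfrak g}\mathfrak t$.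

Diagonalizing $T$ simultaneously gives $\mathfrak g_{\mathbb C}=\bigoplus_{\mu\in T^*}\mathfrak g_\mu$, where $\delta\in T$ acts on $\mathfrak g_\mu$ by $i\mu(\delta)$ and $\mu$ is a real linear form on $T$, called a \emph{weight} if $\mathfrak g_\mu\neq0$. Since $T$ consists of real derivations, $[\mathfrak g_\mu,\mathfrak g_\nu]\subset\mathfrak g_{\mu+\nu}$ and $\overline{\mathfrak g_\mu}=\mathfrak g_{-\mu}$. Let
\[
E=\{e\in\mathfrak g:\delta e=0\text{ for all }\delta\in T\},\qquad U=\mathfrak g\cap\bigoplus_{\mu\ne0}\mathfrak g_\mu .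
\]
Then $\mathfrak g=E\oplus U$, $E_{\mathbb C}=\mathfrak g_0$, $E$ is a subalgebra, and $\operatorname{ad}E$ preserves each $\mathfrak g_\mu$. A \emph{common eigenvector of $E$} is a nonzero $p\in E$ with $[e,p]=\chi(e)p$ for all $e\in E$ and a linear form $\chi:E\to\mathbb R$, its weight. The next lemma is the only place where the maximality of $T$ is used.

\begin{lemma}\label{lem:fixed}
For $e\in E$ all eigenvalues of $\operatorname{ad}e|_E$ are real. The algebra $E$ is solvable, and every nonzero ideal of $E$ contains a common eigenvector of $E$.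
\end{lemma}

\begin{proof}
For a derivation $\Delta$ of $\mathfrak g$ let $\mathfrak g^\zeta\subset\mathfrak g_{\mathbb C}$ be its generalized eigenspace for $\zeta\in\mathbb C$, and let $\Delta_{\mathrm{ell}}$ act on $\mathfrak g^\zeta$ by $i\operatorname{Im}\zeta$. The identity $(\Delta-\zeta-\zeta')^m[X,Y]=\sum_j\binom mj[(\Delta-\zeta)^jX,(\Delta-\zeta')^{m-j}Y]$ gives $[\mathfrak g^\zeta,\mathfrak g^{\zeta'}]\subset\mathfrak g^{\zeta+\zeta'}$, so $\Delta_{\mathrm{ell}}$ is a derivation. It is real because $\overline{\mathfrak g^\zeta}=\mathfrak g^{\overline\zeta}$, and it commutes with every operator that commutes with $\Delta$, since such an operator preserves each $\mathfrak g^\zeta$.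

Let $e\in E$ and $\Delta=\operatorname{ad}e$. For $\delta\in T$ we have $[\delta,\operatorname{ad}e]=\operatorname{ad}(\delta e)=0$, so $\Delta_{\mathrm{ell}}$ commutes with $T$. Then $T+\mathbb R\Delta_{\mathrm{ell}}$ is a compact torus containing $T$, so $\Delta_{\mathrm{ell}}\in T$ by maximality, and $\Delta_{\mathrm{ell}}$ vanishes on $E$. An eigenvector of $\operatorname{ad}e$ in $E_{\mathbb C}$ with eigenvalue $\zeta$ is multiplied by $i\operatorname{Im}\zeta$ under $\Delta_{\mathrm{ell}}$; hence $\zeta$ is real.

If $E$ had a nonzero Levi subalgebra $\mathfrak s_E$, then by (L5) some nonzero $e\in\mathfrak s_E$ would act on $E$ semisimply with imaginary eigenvalues. These are also real, so $\operatorname{ad}e|_E=0$, contradicting the triviality of the center of $\mathfrak s_E$. So $E$ is solvable. For an ideal $I\ne0$ of $E$, (L3) gives a common eigenvector in $I_{\mathbb C}$; its weight $\chi$ is real on $E$, so its real and imaginary parts satisfy the same equations, and one of them is nonzero.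
\end{proof}

\subsection{The action on the quotient by the nilradical}\label{sub:quotient}
To control signs we need to know how $T$ acts on the semisimple part of $\mathfrak g$. Since $T$ need not preserve $\mathfrak s$, we pass to $\mathfrak q=\mathfrak g/N$, with projection $\pi$. By (L1), $\mathfrak c=\mathfrak r/N$ is central in $\mathfrak q$, so $\mathfrak q=\mathfrak q'\oplus\mathfrak c$ with $\mathfrak q'=\pi(\mathfrak s)=[\mathfrak q,\mathfrak q]$, and $\pi$ maps $\mathfrak s$ isomorphically onto $\mathfrak q'$. Let $\mathfrak k',\mathfrak p',\mathfrak t'$ be the images of $\mathfrak k,\mathfrak p,\mathfrak t$, let $\theta$ be the Cartan involution and $B$ the Killing form of $\mathfrak q'$. By (L1), $T$ preserves $N$ and acts trivially on $\mathfrak c$; it preserves $\mathfrak q'=[\mathfrak q,\mathfrak q]$. So the weight spaces satisfy $\pi(\mathfrak g_\mu)=\mathfrak q'_\mu$ for $\mu\ne0$. Let $\mathfrak z$ be the centralizer of $\mathfrak t'$ in $\mathfrak q'$.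

\begin{lemma}\label{lem:lift}
\begin{enumerate}
\item[(a)] $\mathfrak z=\mathfrak t'\oplus\mathfrak z_p$ with $\mathfrak z_p=\mathfrak z\cap\mathfrak p'$. Every $\delta\in T$ acts on $\mathfrak q'$ as $\operatorname{ad}y$ for some $y\in\mathfrak t'$, and the space of $T$-fixed vectors in $\mathfrak q'$ is $\mathfrak z$.
\item[(b)] There is a linear map $\mathfrak t'\to E$, $y\mapsto x_y$, such that $\pi(x_y)=y$, $\operatorname{ad}x_y\in T$, and $x_y$ is central in $E$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\theta$ fixes $\mathfrak t'$ pointwise, $\mathfrak z$ is $\theta$-stable, and $\mathfrak z\cap\mathfrak k'=\mathfrak t'$ because $\mathfrak t'$ is maximal abelian in $\mathfrak k'$. Let $\delta\in T$ act on $\mathfrak q'$ as $\operatorname{ad}y$, $y\in\mathfrak q'$, by (L4). As $\delta$ commutes with $\operatorname{ad}_{\mathfrak g}\mathfrak t$, we have $\operatorname{ad}[y,\mathfrak t']=0$, so $y\in\mathfrak z$. Write $y=y_t+y_p$ with $y_t\in\mathfrak t'$, $y_p\in\mathfrak z_p$. The operators $\operatorname{ad}y_t$ and $\operatorname{ad}y_p$ commute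 and are semisimple, with imaginary and real eigenvalues respectively. Their sum has imaginary eigenvalues, so $\operatorname{ad}y_p=0$ and $y_p=0$. Conversely every $\operatorname{ad}y$, $y\in\mathfrak t'$, is induced by an element of $\operatorname{ad}_{\mathfrak g}\mathfrak t\subset T$. So the fixed space of $T$ in $\mathfrak q'$ is that of $\operatorname{ad}\mathfrak t'$, namely $\mathfrak z$.

(b) Let $\tilde y\in\mathfrak t$ be the preimage of $y$, write $\tilde y=\sum_\nu\tilde y_\nu$ with $\tilde y_\nu\in\mathfrak g_\nu$, and put $x_y=\tilde y_0$, the component of $\tilde y$ in $E$ for $\mathfrak g=E\oplus U$. For $\delta\in T$, $\operatorname{ad}(\delta\tilde y)=[\delta,\operatorname{ad}\tilde y]=0$, so $\delta\tilde y=\sum_\nu i\nu(\delta)\tilde y_\nu$ is central in $\mathfrak g_{\mathbb C}$. The center is $T$-invariant, so it contains each $\nu(\delta)\tilde y_\nu$, and hence each $\tilde y_\nu$ with $\nu\neq0$. Thus $\tilde y-x_y$ lies in the center of $\mathfrak g$, which lies in $N$. This gives $\operatorname{ad}x_y=\operatorname{ad}\tilde y\in T$ and $\pi(x_y)=y$.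 Finally $T$ kills $E$, so $x_y$ is central in $E$.
\end{proof}

For $\mu\in T^*$ and $y\in\mathfrak t'$ we write $\mu(y)=\mu(\operatorname{ad}x_y)$; thus $\operatorname{ad}y$ acts on $\mathfrak q'_\mu$ by $i\mu(y)$.

\subsection{Positive weights and the metric on $U$}\label{sub:metricU}
Fix $y_1\ne0$ in $\mathfrak t'$ and put $x=x_{y_1}$. Then $\operatorname{ad}x\neq0$, since it induces $\operatorname{ad}y_1\ne0$ on $\mathfrak q'$; in particular $U\neq0$. There are finitely many weights, so we can choose $\delta_0\in T$ outside the kernels of all nonzero weights and so close to $\operatorname{ad}x$ that $\mu(\delta_0)$ has the sign of $\mu(\operatorname{ad}x)$ whenever the latter is nonzero. Write $\mu>0$ if $\mu(\delta_0)>0$, and put $V=\bigoplus_{\mu>0}\mathfrak g_\mu$, so that $U_{\mathbb C}=V\oplus\overline V$. Define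
\[
\alpha:E\to\mathbb R,\qquad\alpha(e)=2\operatorname{Im}\operatorname{tr}\bigl(\operatorname{ad}e|_V\bigr),\qquad E'=\ker\alpha .
\]
In the model case $\alpha(x)=2$. In general
\begin{equation}\label{eq:alpha}
\alpha(x)=2\sum_{\mu>0}\dim\mathfrak g_\mu\cdot\mu(\operatorname{ad}x)>0,\qquad\alpha|_{[E,E]}=0,\qquad\alpha|_{N\cap E}=0 .
\end{equation}
Indeed, the summands are nonnegative by the choice of $\delta_0$, and not all zero because $\operatorname{ad}x\ne0$ and the weights come in pairs $\pm\mu$; commutators have trace zero; and elements of $N$ act nilpotently. So $E=\mathbb Rx\oplus E'$ and $[E,E]\subset E'$. Also $\tau(x)=0$, since $\operatorname{ad}x$ is a real operator with imaginary eigenvalues.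

\begin{lemma}\label{lem:data}
There is a metric $g_U$ on $U$ with the following properties.
\begin{enumerate}
\item[(a)] $g_U(\mathfrak g_\mu,\mathfrak g_\nu)=0$ for nonzero $\mu,\nu$ with $\mu+\nu\ne0$, and $g_U$ is positive definite on $U_N=U\cap N$.
\item[(b)] If $(v_i)$ is a basis of $V$, $(w^i)$ the dual basis of $\overline V$ and $u_0=\sum_i[v_i,w^i]$, then $u_1=-iu_0$ lies in $E$, and $u_1=\kappa x+u'$ with $\kappa>0$ and $u'\in E'$.
\item[(c)] $\tau(u')=0$, and $\chi(u')=0$ for the weight $\chi$ of every common eigenvector of $E$.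
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Definition of $g_U$.} As $N$ is $T$-invariant, $N_{\mathbb C}=\bigoplus_\mu N_\mu$ with $N_\mu=N_{\mathbb C}\cap\mathfrak g_\mu$ and $\overline{N_\mu}=N_{-\mu}$. For $\mu>0$ choose a complement $S_\mu$ of $N_\mu$ in $\mathfrak g_\mu$, and put $S_{-\mu}=\overline{S_\mu}$. Then $\pi$ maps $S_{\pm\mu}$ isomorphically onto $\mathfrak q'_{\pm\mu}$. By invariance, $B$ pairs $\mathfrak q'_\mu$ only with $\mathfrak q'_{-\mu}$, and so does it perfectly. Let $(n_j)$ be a basis of weight vectors of $\bigoplus_{\mu>0}N_\mu$, and let $c_\mu$ $(\mu>0)$ be nonzero real numbers, to be chosen. Define a symmetric bilinear form on $U_{\mathbb C}$ by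
\[
g_U(n_j,\overline{n_k})=\delta_{jk},\qquad g_U(v,w)=c_\mu B(\pi v,\pi w)\quad(v\in S_\mu,\ w\in S_{-\mu},\ \mu>0),
\]
and by declaring all other pairs among the spaces $N_{\pm\mu},S_{\pm\nu}$ orthogonal, each space being isotropic. It is nondegenerate, and $g_U(\overline X,\overline Y)=\overline{g_U(X,Y)}$, so it is real on $U$. A vector of $U_N$ has the form $\sum_j(z_jn_j+\overline{z_j}\,\overline{n_j})$ and has square $2\sum_j|z_j|^2$. This proves (a).

\emph{Decomposition of $u_1$.} For $\mu>0$ with $S_\mu\ne0$ let $(s_i)$ be a basis of $S_\mu$, let $(s^i)$ be the basis of $S_{-\mu}$ with $B(\pi s_i,\pi s^j)=\delta_i^j$, and put $u_\mu=-i\sum_i[s_i,s^i]\in\mathfrak g_0$. This vector does not depend on the basis, and $(\overline{s^i})$ is another basis of $S_\mu$, with dual basis $(\overline{s_i})$. Hence $u_\mu=-i\sum_i[\overline{s^i},\overline{s_i}]=i\,\overline{\sum_i[s_i,s^i]}=\overline{u_\mu}$, that is, $u_\mu\in E$. The vector $u^N=-i\sum_j[n_j,\overline{n_j}]$ equals its conjugate and lies in $N\cap E$. The $g_U$-dual of $s_i$ is $c_\mu^{-1}s^i$, so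
\begin{equation}\label{eq:u1}
u_1=\sum_{\mu>0,\ S_\mu\ne0}c_\mu^{-1}u_\mu+u^N\in E .
\end{equation}

\emph{The images $y_\mu=\pi(u_\mu)$ lie in $\mathfrak t'$ and span it.} The vector $y_\mu$ is real, lies in $[\mathfrak q_{\mathbb C},\mathfrak q_{\mathbb C}]$ and is fixed by $T$, so $y_\mu\in\mathfrak z$ by Lemma~\ref{lem:lift}(a). For $e\in\mathfrak z$, invariance of $B$ gives
\[
B(y_\mu,e)=-i\sum_iB([e,\pi s_i],\pi s^i)=-i\operatorname{tr}\bigl(\operatorname{ad}e|_{\mathfrak q'_\mu}\bigr).
\]
Let $e\in\mathfrak z_p$. The involution $\theta$ commutes with $\operatorname{ad}\mathfrak t'$, hence with $T$, so it preserves $\mathfrak q'_\mu$; and $\theta(\operatorname{ad}e)\theta^{-1}=-\operatorname{ad}e$. So the trace is zero. Taking for $e$ the $\mathfrak z_p$-component of $y_\mu$ and using $B(\mathfrak t',\mathfrak z_p)=0$ and the definiteness of $B$ on $\mathfrak p'$, we get $y_\mu\in\mathfrak t'$. For $e\in\mathfrak t'$ the formula reads $B(y_\mu,e)=\dim\mathfrak q'_\mu\cdot\mu(e)$. If $e\in\mathfrak t'$ is $B$-orthogonal to all $y_\mu$, then $\mu(e)=0$ for every $\mu>0$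 with $\mathfrak q'_\mu\neq0$, and so for every weight of $\mathfrak q'$; thus $\operatorname{ad}e=0$ on $\mathfrak q'$, and $e=0$. As $B$ is definite on $\mathfrak t'$, the $y_\mu$ span $\mathfrak t'$.

\emph{Choice of the constants.} Both $u_\mu$ and $x_{y_\mu}$ lie in $E$ and project to $y_\mu$, so $u_\mu-x_{y_\mu}\in N\cap E$. By \eqref{eq:alpha} and \eqref{eq:u1}, $\alpha(u_1)=\sum_\mu c_\mu^{-1}\alpha(x_{y_\mu})$. The linear form $y\mapsto\alpha(x_y)$ on $\mathfrak t'$ is nonzero at $y_1$, so $\alpha(x_{y_{\mu_0}})\neq0$ for some $\mu_0$. Take $c_\mu=1$ for $\mu\neq\mu_0$, and $c_{\mu_0}$ of the sign of $\alpha(x_{y_{\mu_0}})$ and so small that $\alpha(u_1)>0$. Then (b) holds with $\kappa=\alpha(u_1)/\alpha(x)$.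

\emph{Proof of (c).} We have $\tau(u_1)=0$ since $u_0$ is a sum of brackets, and $\tau(x)=0$; so $\tau(u')=0$. Let $\chi$ be the weight of a common eigenvector. Then $\chi(x_y)=0$ for all $y\in\mathfrak t'$ because $x_y$ is central in $E$, and $\chi|_{N\cap E}=0$ by nilpotency. By \eqref{eq:u1}, $u_1$ is a combination of the $x_{y_\mu}$ and an element of $N\cap E$, so $\chi(u_1)=0$; and $\chi(x)=0$, so $\chi(u')=0$.
\end{proof}

\subsection{The reduced operator and the tuning argument}\label{sub:reduced}
Fix $g_U$ as in Lemma~\ref{lem:data}; the number $\kappa$ and the vector $u'$ depend only on $g_U$. From now on $g=g_U\oplus g_E$ with $U\perp E$, where $g_E$ is a metric on $E$ with $x\perp E'$ and $g(x,x)=A\neq0$. Give $\mathfrak g_\mu$ the degree $\mu(\delta_0)$. The part of degree zero is $E_{\mathbb C}$, and by Lemma~\ref{lem:data}(a), Lemma~\ref{lem:graded} applies with $(V,M,W)=(V,E_{\mathbb C},\overline V)$. For real $e\in E$ the trace of $\operatorname{ad}e$ on $\overline V$ is the conjugate of its trace on $V$, so the difference of traces in \eqref{eq:trace}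 is $i\alpha(e)$, and $g(u_0,e)=ig(u_1,e)$. Therefore
\begin{equation}\label{eq:lambdaE}
\lambda(x)=\tfrac i4\bigl(\alpha(x)+\kappa A\bigr),\qquad
\lambda(e)=\tfrac i4\,g(u',e)-\tfrac12\tau(e)\quad(e\in E').
\end{equation}
Moreover, since $x$ is central in $E$ and $[E,E]\subset E'\perp x$,
\begin{equation}\label{eq:omegax}
\omega(x,e,e')=g([e,e'],x)=0\qquad(e,e'\in E).
\end{equation}
So $x$ enters the reduced operator only through the term $\frac{\lambda(x)}Ax$.

\begin{lemma}[tuning]\label{lem:tuning}
Let $E_+\subset E'$ be a subspace, $\eta$ a real $3$-form on $E_+$ and $u\in E_+$. Fix a metric on $E'$ that is positive definite on $E_+$, and for $a>0$ let $g_a$ be the metric on $\mathfrak g$ defined as above with $A=-a^2$. Let $V_1\subset(U\oplus E')_{\mathbb C}$ be a subspace orthogonal to $E_+$, and suppose that for every $a>0$ the space $\Sigma^{V_1}$ is nonzero and the Dirac operator of $g_a$ satisfies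
\[
D|_{\Sigma^{V_1}}=\mathcal B+\frac{\lambda(x)}A\,x,\qquad\mathcal B=\tfrac14\eta^\sharp+\tfrac i4u,
\]
with $\lambda(x)$ as in \eqref{eq:lambdaE}. Then $g_a$ carries left-invariant harmonic spinors for some $a>0$.
\end{lemma}

\begin{proof}
To compare the operators for different $a$, fix a module $\Sigma$ for $g_1$ and let $\xi$ be the action of $x$ on it, so $\xi^2=1$. The linear map that is the identity on $U\oplus E'$ and sends $x$ to $ax$ is an isometry $(\mathfrak g,g_a)\to(\mathfrak g,g_1)$. By (C3) and Remark~\ref{rem:odd} we may use it to regard $\Sigma$ as the module for $g_a$. Then $U\oplus E'$ acts in the same way for all $a$, so $S=\Sigma^{V_1}$ and $\mathcal B|_S$ do not depend on $a$, while $x$ acts as $a\xi$. The space $S$ is preserved by $E_+$ and $\xi$, which anticommute with $V_1$. Hence on $S$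
\[
D=\mathcal B-ir(a)\,\xi,\qquad r(a)=\frac{\alpha(x)-\kappa a^2}{4a}.
\]
The element $\mathcal B$ is a combination of products of one or three vectors orthogonal to $x$, so it anticommutes with $\xi$, and $D^2=\mathcal B^2-r(a)^2$ on $S$.

Let $(f_j)$ be an orthonormal basis of $E_+$. The elements $\pm f_{j_1}\cdots f_{j_m}$, $j_1<\dots<j_m$, form a finite group; averaging over it gives a Hermitian inner product on $S$ for which each $f_j$ is unitary. As $f_j^2=-1$, we have $f_j^*=-f_j$. Then $(if_j)^*=if_j$ and, for distinct indices, $(f_jf_kf_l)^*=-f_lf_kf_j=f_jf_kf_l$. Since $\eta$ and $u$ are real, $\mathcal B$ is self-adjoint on $S\neq0$ and has a real eigenvalue $r_0$ (if $E_+=0$, then $\mathcal B=0$ and $r_0=0$). Because $\alpha(x)>0$ and $\kappa>0$, the continuous function $r$ tends to $+\infty$ as $a\to0$ and to $-\infty$ as $a\to\infty$, so $r(a)=r_0$ for some $a$. For this $a$, $D^2$ is singular on $S$, and so is $D$.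
\end{proof}

The sign of $\kappa$ matters here: for $\kappa\le0$ the function $r$ would be positive everywhere and could not match, for instance, $\mathcal B=0$.

\subsection{Proof of Proposition~\ref{prop:nonsolvable}}\label{sub:cases}
By \eqref{eq:lambdaE}, $\lambda$ is imaginary on $E$ exactly when $\tau|_E=0$. If $\tau|_E\ne0$, then $\tau|_{E'}\neq0$, because $\tau(x)=0$. We distinguish three cases, which are exhaustive.

\medskip
\noindent\emph{Case 1: $\tau|_E=0$.} Take a positive definite metric on $E'$. By Lemma~\ref{lem:reduction}, \eqref{eq:lambdaE} and \eqref{eq:omegax},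
\[
D|_{\Sigma^V}=\tfrac14\,\omega_{E'}^\sharp+\tfrac i4u'+\frac{\lambda(x)}Ax ,
\]
and the $3$-form $\omega|_{E'}$ does not depend on $A$: for $e,e',e''\in E'$ the brackets lie in $E'$, so only the metric on $E'$ enters. Lemma~\ref{lem:tuning} with $E_+=E'$ and $V_1=V$ gives $A<0$ for which $D$ is singular.

The metric is negative on $x$ and positive definite on $E'$ and on $U_N$, so it is indefinite unless $E'=0=U_N$. Suppose that $E'=0=U_N$. Then $E=\mathbb Rx$, and $N\cap E=0$ since $\operatorname{ad}x$ is semisimple and nonzero, so not nilpotent. As $N$ is $T$-invariant, $N=(N\cap E)\oplus U_N=0$. Then $\mathfrak r=0$, for otherwise the last nonzero term of the derived series of $\mathfrak r$ would be a nonzero abelian ideal of $\mathfrak g$. So $\mathfrak g=\mathfrak q'$ is semisimple, and by Lemma~\ref{lem:lift}(a), $\mathfrak t'\subset\mathfrak z=E=\mathbb Rx$. Thus $\mathfrak t'$ is one-dimensional, acts semisimply and equals its centralizer: it is a Cartan subalgebra, and $\dim\mathfrak g=3$ by (L6). This is excluded, and it is the only place where $\dim\mathfrak g>3$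 is used.

\medskip
\noindent\emph{Case 2: $\tau|_E\ne0$, and $E'\cap\ker\tau$ contains a common eigenvector $p$ of $E$.} Let $\chi$ be its weight. We make $p$ null and add it to $V$. This changes $\lambda$ by $\frac14\omega(\cdot,p,z)$, where $z$ is dual to $p$; the real part of the new form will be $\frac14(\chi-2\tau)$, and we choose $p^\perp$ inside its kernel.

Let $\sigma=(\chi-2\tau)|_{E'}$. Both $\chi$ and $\tau$ vanish on $[E,E]$, on $u'$ by Lemma~\ref{lem:data}(c), and on $p$, since $\chi(p)p=[p,p]=0$. Let $\Pi=\ker\sigma$ if $\sigma\neq0$ and $\Pi=\ker\tau|_{E'}$ if $\sigma=0$. In both cases $\Pi$ is a hyperplane in $E'$ with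
\[
[E,E]\subset\Pi,\qquad u',\,p\in\Pi,\qquad\sigma|_\Pi=0 .
\]
Choose $z\in E'\setminus\Pi$ and a subspace $E_+$ with $\Pi=\mathbb Rp\oplus E_+$. On $E'=E_+\oplus\langle p,z\rangle$ take a metric with $E_+$ positive definite, $E_+\perp p,z$, $g(p,p)=g(z,z)=0$ and $g(p,z)=1$. Then $p\perp\Pi\oplus\mathbb Rx$. We apply Lemma~\ref{lem:reduction} to
\[
V_1=V\oplus\mathbb Cp,\qquad M_1=(E_+\oplus\mathbb Rx)_{\mathbb C},\qquad W_1=\overline V\oplus\mathbb Cz,
\]
for which the linear form is $\lambda_1=\lambda+\frac14\omega(\cdot,p,z)$.
\begin{itemize}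
\item \emph{Conditions on $\omega$.} A triple from $V_1\cup M_1$ of homogeneous vectors with an entry in $V$ has positive total degree, so $\omega$ vanishes on it by Lemma~\ref{lem:graded}. Also $\omega(p,p,\cdot)=0$. For $e,e'\in M_1$,
\[
\omega(p,e,e')=-\chi(e)\,g(p,e')+g([e,e'],p)+\chi(e')\,g(p,e)=0,
\]
since $p\perp M_1$ and $[E,E]\subset\Pi\perp p$.
\item \emph{$\lambda_1|_{V_1}=0$.} For $v\in V$ both $\lambda(v)$ and $\omega(v,p,z)$ vanish by Lemma~\ref{lem:graded}. By \eqref{eq:lambdaE}, $\lambda(p)=\frac i4g(u',p)-\frac12\tau(p)=0$ because $u'\in\Pi$; and $\omega(p,p,z)=0$.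
\item \emph{$\lambda_1$ on $E_+$.} For $e\in E_+$, $\omega(e,p,z)=g([e,p],z)+g([p,z],e)+g([z,e],p)=\chi(e)$, since $[p,z]=-\chi(z)p\perp e$ and $[z,e]\in\Pi\perp p$. So $\lambda_1(e)=\frac i4g(u',e)+\frac14\sigma(e)=\frac i4g(u_+,e)$, where $u_+$ is the $E_+$-component of $u'\in\mathbb Rp\oplus E_+$.
\item \emph{$\lambda_1$ on $x$.} By \eqref{eq:omegax}, $\lambda_1(x)=\lambda(x)$.
\end{itemize}
With \eqref{eq:omegax} once more,
\[
D|_{\Sigma^{V_1}}=\tfrac14\,\omega_{E_+}^\sharp+\tfrac i4u_++\frac{\lambda(x)}Ax ,
\]
where $\omega|_{E_+}$ does not depend on $A$, as in Case 1. Lemma~\ref{lem:tuning} gives $A<0$ for which $D$ is singular. The metric is indefinite because $p\neq0$ is null.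

\medskip
\noindent\emph{Case 3: $\tau|_E\neq0$, and $E'\cap\ker\tau$ contains no common eigenvector of $E$.} The ideal $[E,E]$ of $E$ lies in $E'\cap\ker\tau$, so it is zero by Lemma~\ref{lem:fixed}. In the abelian algebra $E$ every nonzero vector is a common eigenvector, so $E'\cap\ker\tau=0$. As $\tau|_{E'}\ne0$, we have $E'=\mathbb Rz$ with $\tau(z)\ne0$, and $u'=0$ because $\tau(u')=0$. Now everything is explicit. Let $g(z,z)=C\neq0$. Then $\omega|_E=0$ and $\lambda(z)=-\frac12\tau(z)$, so $D|_{\Sigma^V}$ is the vector $\frac{\lambda(z)}Cz+\frac{\lambda(x)}Ax$, and by (C1) and \eqref{eq:lambdaE}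
\[
D^2|_{\Sigma^V}=-\frac{\lambda(z)^2}C-\frac{\lambda(x)^2}A=-\frac{\tau(z)^2}{4C}+\frac{(\alpha(x)+\kappa A)^2}{16A}.
\]
For any $A\ne0$ with $\alpha(x)+\kappa A\neq0$, the choice $C=4A\,\tau(z)^2/(\alpha(x)+\kappa A)^2$ gives $D^2|_{\Sigma^V}=0$, so $D$ is singular. This $C$ has the sign of $A$, so indefiniteness must come from $U$. Since $g_U$ is a nondegenerate form on $U\ne0$, there is $v\in U$ with $g(v,v)\neq0$, and we take $A$ of the opposite sign.

\medskip
This proves Proposition~\ref{prop:nonsolvable}, and with it Theorem~\ref{thm:main}. \qed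

\begin{remark}
For $\mathfrak g=\mathfrak{sl}(2,\mathbb R)$ the construction of Case 1 does produce a definite metric. There $E=\mathfrak k=\mathbb Rx$, $U=\mathfrak p$, and there is one positive weight $\mu$. From $B(y_\mu,x)=\mu(x)>0$ and $B(x,x)<0$ we see that $y_\mu$ is a negative multiple of $x$, so $\kappa>0$ forces $c_\mu<0$; then $g_U=c_\mu B|_{\mathfrak p}$ and $A$ are both negative. Compare Remark~\ref{rem:sl2definite}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bourbaki}
Bourbaki, \emph{Lie}, Ch.~I.

\bibitem{GGR}
Alejandro Gil-Garc\'ia, Giovanni Russo, \emph{Left-invariant harmonic spinors on three-dimensional Lie groups}, arXiv:2604.16681 (2026).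

\bibitem{Jacobson}
Jacobson, \emph{Lie Algebras}.

\bibitem{Knapp}
Knapp, \emph{Lie Groups Beyond an Introduction}.

\end{thebibliography}
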